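# Almost periodic weights and Bishop's property $(\beta)$ for unilateral weighted shifts

## A negative answer and a logarithmic threshold

Let $\mathcal H$ be a complex separable Hilbert space with orthonormal basis $(e_n)_{n\ge0}$, let $(\omega_n)_{n\ge0}$ be a bounded sequence of positive numbers, and let $S$ be the unilateral weighted shift $Se_n=\omega_ne_{n+1}$. The weight is *almost periodic* if $\omega_n-p_n\to0$ for some periodic sequence $(p_n)_{n\ge 0}$ of positive numbers. The question comes from A. Bourhim, "On the local spectral properties of weighted shift operators", arXiv:math/0303070 (2003): does every unilateral weighted shift with almost periodic weight possess Bishop's property $(\beta)$? The answer is no.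

**Theorem 1.** There is a sequence $\omega_n>0$ with $\omega_n\to1$ such that the unilateral weighted shift $S$ with weights $(\omega_n)$ does not have property $(\beta)$.

**Theorem 2.** Let $(p_n)$ be any periodic positive sequence and $(\varepsilon_n)_{n\ge0}$ a nonincreasing positive sequence with $\varepsilon_n\to0$.

(a) If $\sum_{n\ge1}\varepsilon_n/n<\infty$, then every shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$ for all $n$ has $(\beta)$. More generally, $(\beta)$ holds if, with $d_n=\log(\omega_n/p_n)$ and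
$$a_n:=\sup\{|d_k+\dots+d_{k+j-1}|:k\ge0,\ 1\le j\le n\},$$
one has $\sum_{n\ge1}a_n/n^2<\infty$.

(b) If $\limsup_n\varepsilon_n\log n>0$, then there is a shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$ for all $n$ which does not have $(\beta)$.

In particular, for the rates $\varepsilon_n=C(\log(n+3))^{-s}$ with $C,s>0$, all such shifts have $(\beta)$ if and only if $s>1$.

Now we unpack this.

**Definition (Bishop's property).** An operator $T\in\mathcal L(\mathcal H)$ has property $(\beta)$ if for every open $U\subseteq\mathbb C$ and every sequence of analytic functions $f_k:U\to\mathcal H$ such that $(T-\lambda)f_k(\lambda)\to0$ uniformly on compact subsets of $U$, one has $f_k(\lambda)\to0$ uniformly on compact subsets of $U$.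

So $(\beta)$ says that there are no approximate eigenvectors depending *analytically* on the eigenvalue over a fixed open set. The unweighted backward shift ($Te_0=0$, $Te_n=e_{n-1}$) fails it in the crudest way: on $U=\{|\lambda|<1\}$ the function $f(\lambda)=\sum_n\lambda^ne_n$ satisfies $(T-\lambda)f(\lambda)=0$, and the constant sequence $f_k=f$ violates $(\beta)$. For a forward shift $S$ this cannot happen. If $(S-\lambda)x=0$ with $\lambda\ne0$, the coefficient of $e_0$ gives $x_0=0$, then that of $e_1$ gives $x_1=0$, and so on; for $\lambda=0$, $S$ is injective because the weights are positive. A failure of $(\beta)$ for $S$ must come from a genuine sequence $(f_k)$.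

**Almost periodic weights.** An example is $\omega_n=2+(-1)^n+\frac1{n+1}$, with $p=(3,1,3,1,\dots)$. In Theorem 1, $p_n\equiv1$. The hypothesis $|\log(\omega_n/p_n)|\le\varepsilon_n\to0$ of Theorem 2 implies $\omega_n-p_n\to0$, so it says "almost periodic, with a prescribed rate".

**Window sums.** The number $a_n$ is the largest absolute value of a sum of at most $n$ consecutive $d$'s. If $d_i=(-1)^i\varepsilon_i$ with $(\varepsilon_i)$ nonincreasing, every window sum is an alternating sum with nonincreasing terms, so it is at most $\varepsilon_0$ in absolute value. Then $a_n\le\varepsilon_0$ and $\sum a_n/n^2<\infty$, however slowly $\varepsilon_i\to0$.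

**A consequence for spectral radii.** Let $r(S)$ be the spectral radius, $m(T)=\inf\{\|Tx\|:\|x\|=1\}$ and $r_1(S)=\lim_n[m(S^n)]^{1/n}$. It is a known fact that $(\beta)$ implies $r_1(S)=r(S)$. When $\omega_n\to1$ we have $r_1(S)=r(S)=1$. To see this, note that $S^n$ maps the basis to orthogonal vectors of lengths $\omega_i\cdots\omega_{i+n-1}$, so $\|S^n\|$ and $m(S^n)$ are the supremum and infimum over $i$ of these products. Given $\eta>0$, all but finitely many weights lie in $[e^{-\eta},e^\eta]$, so all the products lie between $c\,e^{-\eta n}$ and $C\,e^{\eta n}$ with $c,C>0$ independent of $n$ and $i$. Hence the shift of Theorem 1 shows that the necessary condition $r_1(S)=r(S)$ is not sufficient for $(\beta)$.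

Theorem 2 leaves a narrow range undecided: $\varepsilon_n\log n\to0$ but $\sum\varepsilon_n/n=\infty$, for instance $\varepsilon_n=1/(\log n\,\log\log n)$ for large $n$. These notes do not settle it.

## Constant and periodic weights, by hand

**Lemma 3 (permanence).** (i) If $X$ is invertible and $T$ has $(\beta)$, so does $XTX^{-1}$. (ii) If $T$ has $(\beta)$ and $c\neq0$, so does $cT$. (iii) If $T$ has $(\beta)$, so does its restriction to a closed invariant subspace.

*Proof.* (i) If $(XTX^{-1}-\lambda)f_k(\lambda)\to0$ locally uniformly, apply $X^{-1}$: $(T-\lambda)X^{-1}f_k(\lambda)\to0$, so $X^{-1}f_k\to0$, so $f_k\to0$. (ii) Suppose $(cT-\lambda)f_k(\lambda)\to0$ locally uniformly on $U$. Put $\lambda=c\mu$; then $(cT-c\mu)f_k(c\mu)=c(T-\mu)f_k(c\mu)$, so $\mu\mapsto f_k(c\mu)$ tends to $0$ locally uniformly on $c^{-1}U$, i.e. $f_k\to0$ on $U$. (iii) Functions with values in the subspace are functions with values in the whole space. $\square$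

**Proposition 4.** The unweighted shift $S_0$ ($\omega_n\equiv1$) has $(\beta)$.

*Proof.* Since $S_0$ is an isometry,
$$\|(S_0-\lambda)x\|\ge\bigl|1-|\lambda|\bigr|\,\|x\|. \tag{1}$$
Let $g_k(\lambda)=(S_0-\lambda)f_k(\lambda)\to0$ locally uniformly on $U$. By (1), $f_k\to0$ uniformly near each point of $U$ off the unit circle $\mathbb T$. Now let $\lambda_0\in U\cap\mathbb T$ and choose $r\in(0,1)$ with $\overline D(\lambda_0,r)\subset U$. On the boundary of this disc write $\lambda=\lambda_0(1+re^{i\varphi})$, so that $|\lambda|^2-1=2r\cos\varphi+r^2$. The boundary meets $\mathbb T$ at the two points $\lambda_\pm=\lambda_0(1+re^{\pm i\varphi_0})$, where $\cos\varphi_0=-r/2$. Put $q(\lambda)=(\lambda-\lambda_+)(\lambda-\lambda_-)$. For $\lambda$ on the boundary,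
$$|q(\lambda)|=r^2\bigl|e^{2i\varphi}-2\cos\varphi_0\,e^{i\varphi}+1\bigr|=r^2|2\cos\varphi-2\cos\varphi_0|=r^2|2\cos\varphi+r|=r\,\bigl||\lambda|^2-1\bigr|.$$
Since $\bigl||\lambda|^2-1\bigr|\le(2+r)\bigl|1-|\lambda|\bigr|$, (1) gives $\|q(\lambda)f_k(\lambda)\|\le r(2+r)\|g_k(\lambda)\|$ on the whole boundary. By the maximum principle for the analytic function $qf_k$, the bound $\|qf_k\|\le r(2+r)\sup_{\partial D(\lambda_0,r)}\|g_k\|$ holds in the disc. On $D(\lambda_0,r/2)$ we have $|q|\ge r^2/4$, so $f_k\to0$ uniformly there. A compact set is covered by finitely many such discs. $\square$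

**Lemma 5 (reduction to $p\equiv1$).** Let $(p_n)$ be positive and periodic with period $q$, let $(\omega_n/p_n)$ be bounded, and let $S'$ be the shift with weights $\omega_n'=\omega_n/p_n$. Then $S$ has $(\beta)$ if and only if $S'$ does.

*Proof.* Let $c=(p_0\cdots p_{q-1})^{1/q}$, $x_0=1$, $x_{n+1}=x_np_n/c$. Then $x_q=1$ and $(x_n)$ is $q$-periodic, hence bounded above and below by positive constants, and $Xe_n=x_ne_n$ is invertible. Now
$$X(cS')e_n=c\,\frac{\omega_n}{p_n}\,x_{n+1}e_{n+1}=\omega_nx_ne_{n+1}=SXe_n,$$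
so $S=X(cS')X^{-1}$. Apply Lemma 3 (i) and (ii) in both directions. $\square$

In particular periodic weights give $(\beta)$: then $S'=S_0$. The same trick handles bounded products: if $p\equiv1$ and the partial sums of $d_n=\log\omega_n$ are bounded, let $y_0=1$, $y_{n+1}=y_n\omega_n$, $Ye_n=y_ne_n$; then $Y$ is invertible and $YS_0=SY$, so $S$ has $(\beta)$. This covers $\sum\varepsilon_n<\infty$ and the alternating example above. The question is therefore about sums of the $d_n$ that drift, slowly, without bound.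

## Tents in the weight and the loss of the lower bound

Suppose $\omega_n\to1$ and try to repeat the proof of Proposition 4. Off the circle it works. For $|\lambda|>1=r(S)$ the resolvent exists. For $|\lambda|<1$, write $S^n-\lambda^n=Q_n(\lambda)(S-\lambda)$ with $Q_n(\lambda)=\sum_{i<n}\lambda^{n-1-i}S^i$ and take $n$ so large that $m(S^n)>|\lambda|^n$; then $\|Q_n(\lambda)\|\,\|(S-\lambda)x\|\ge(m(S^n)-|\lambda|^n)\|x\|$. So there is a lower bound $\|(S-\lambda)x\|\ge c(\lambda)\|x\|$ with $c(\lambda)>0$ locally bounded away from $0$ off $\mathbb T$. To cross the circle, Proposition 4 used that $c(\lambda)$ is at least a constant times $|1-|\lambda||$. Exactly this can fail.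

Suppose that somewhere in the weight, around an index $m$,
$$\omega_{m+j}=e^{\varepsilon}\ (-N\le j<0),\qquad\omega_{m+j}=e^{-\varepsilon}\ (0\le j<N),$$
with $0<\varepsilon\le1$, and all weights are at most $e$. Let $\lambda=e^{s}$ with $|s|\le\varepsilon/2$ and $x=\sum_{|j|\le N}e^{-\varepsilon|j|}\lambda^{-j}e_{m+j}$. For $-N<j\le N$ the coefficient of $e_{m+j}$ in $(S-\lambda)x$ is $e^{-\varepsilon|j|}\lambda^{-j+1}-\lambda e^{-\varepsilon|j|}\lambda^{-j}=0$. Only the two ends remain, and
$$\|(S-\lambda)x\|\le e^{-\varepsilon N}\bigl(\lambda^{N+1}+e\lambda^{-N}\bigr)\le2e\,e^{-\varepsilon N/2},\qquad\|x\|\ge1.$$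
So at distance about $\varepsilon/2$ from the circle, $c(\lambda)\le2e\,e^{-\varepsilon N/2}$. The condition $\omega_n\to1$ forces the slopes $\varepsilon$ of later tents to $0$, but it does not limit $N$. The decay of $c$ at the circle can be faster than any prescribed function of the distance, and the maximum principle argument has no bound to start from near the crossing points.

Tents alone do not refute $(\beta)$ either. The vector $x$ is a good approximate eigenvector only in the annulus $e^{-\varepsilon}<|\lambda|<e^{\varepsilon}$, which shrinks to $\mathbb T$, whereas $(\beta)$ asks for one open set $U$ for the whole sequence.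

## Cauchy integrals of formal eigenvectors over two arcs

Suppose that near an index $m$ the weights are $\omega_{m+j}=e^{b_{j+1}-b_j}$. The *formal* vector $x(z)=\sum_je^{b_j}z^{-j}e_{m+j}$ satisfies $Sx(z)=z\,x(z)$ formally, for every $z\ne0$. To obtain analytic functions on a fixed open set, smear $x$ over an arc of $\mathbb T$ against a smooth density $\psi$ and form a Cauchy integral:
$$F(\lambda)=\int\psi(t)\,\frac{x(e^{it})}{e^{it}-\lambda}\,dt,\qquad(S-\lambda)F(\lambda)=\int\psi(t)\,x(e^{it})\,dt .$$
The function $F$ is analytic off the arc, and $(S-\lambda)F$ does not depend on $\lambda$. But it is not small. By Cauchy's formula it is $-\frac1{2\pi i}\oint F$ over a loop around the arc, so a single arc gives nothing.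

Use two disjoint arcs: $A'$ around $1$, and $B'$ elsewhere. If the vector $\int\psi(t)x(e^{it})\,dt$ from $A'$ is *nearly cancelled* by vectors of the same kind from $B'$, the total $(S-\lambda)F$ is small on $U=\mathbb C\setminus(A'\cup B')$. A loop around $A'$ alone still sees only the $A'$ part, which has size $1$, so $F$ is not small. With rotations $\zeta_l$ of the arc $A'$ and coefficients $a_l$, the computation factors:
$$\int\psi(t)\sum_la_l\,x(\zeta_le^{it})\,dt=\sum_je^{b_j}\,\hat a_j\,\hat\psi(j)\,e_{m+j},\qquad\hat a_j=\sum_la_l\zeta_l^{-j},\quad \hat\psi(j)=\int\psi(t)e^{-ijt}\,dt. \tag{2}$$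
We need $a_0=1$, with $\zeta_0=1$, the other $\zeta_l$ in $B'$, and $e^{b_j}\hat a_j$ small in $\ell^2$.

If $b\equiv0$ and the $\zeta_l$ are roots of unity this is hopeless: different characters are orthogonal. If $b_j=-\varepsilon|j|$, it is possible in the limit. Consider $v_\theta=(e^{-\varepsilon|j|}e^{-ij\theta})_{j\in\mathbb Z}\in\ell^2(\mathbb Z)$. If $\gamma\in\ell^2(\mathbb Z)$ is orthogonal to $v_\theta$ for all $\theta\in[\delta,2\delta]$, then $G(s)=\sum_je^{-\varepsilon|j|}\overline{\gamma_j}e^{-ijs}$ is analytic in $|\mathrm{Im}\,s|<\varepsilon$ and vanishes on an interval, so $G\equiv0$ and $\langle v_0,\gamma\rangle=G(0)=0$. Hence $v_0$ lies in the closed span of the $v_\theta$ with $\theta\in[\delta,2\delta]$. The next section makes this quantitative, for finitely many $\theta$ and a *periodic* triangular wave $b$. Periodicity lets us repeat the same cancellation over many periods, and so push the ends of the block far away, where the smoothness of $\psi$ makes everything small.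

## A triangular wave and nearly dependent characters

Fix $\delta\in(0,\frac12]$ and $\tau=\delta/4$, and put
$$A'=\{e^{it}:|t|\le\tau\},\qquad B'=\{e^{i\theta}:\delta-\tau\le\theta\le2\delta+\tau\},\qquad U=\mathbb C\setminus(A'\cup B').$$
Let $\Gamma$ be the circle with centre $1$ and radius $\delta/3$. Points of $A'$ are at distance at most $\tau=\delta/4<\delta/3$ from $1$. Points $e^{i\theta}$ of $B'$ have $\frac{3\delta}4\le\theta<\pi$, so their distance from $1$ is $2\sin(\theta/2)\ge2\theta/\pi\ge\frac2\pi\cdot\frac{3\delta}4>0.47\,\delta>\delta/3$. Thus $\Gamma\subset U$, and $\Gamma$ encloses $A'$ but no point of $B'$.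

For $0<\varepsilon\le1$ and $N\ge1$ let $b_j=-\varepsilon\,\mathrm{dist}(j,2N\mathbb Z)$, $j\in\mathbb Z$. So $b_0=0$, $b_j\le0$ and $|b_{j+1}-b_j|=\varepsilon$. For $N=2$ the values $b_0,\dots,b_4$ are $0,-\varepsilon,-2\varepsilon,-\varepsilon,0$, and the weights $e^{b_{j+1}-b_j}$ repeat the pattern $e^{-\varepsilon},e^{-\varepsilon},e^{\varepsilon},e^{\varepsilon}$. Put $I=\{-N+1,\dots,N\}$, one period, on which $b_j=-\varepsilon|j|$. Let
$$\zeta_l=e^{i\pi l/N},\qquad\Lambda_1=\{l\in\mathbb Z:\delta\le\pi l/N\le2\delta\},\qquad\Lambda=\{0\}\cup\Lambda_1.$$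
The elements of $\Lambda$ lie in $[0,N)$ because $2\delta N/\pi<N$, so they are distinct mod $2N$. A closed interval of length $L\geq 0$ contains at least $L-1$ integers, so $\#\Lambda_1\ge\frac{N\delta}\pi-1$.

**Lemma 6.** There are complex numbers $(a_l)_{l\in\Lambda}$ with $a_0=1$ such that the $2N$-periodic sequence $\hat a_j=\sum_{l\in\Lambda}a_l\zeta_l^{-j}$ satisfies, for some $d$,
$$\sum_{j\in I}e^{2b_j}|\hat a_j|^2=d^2,\qquad\sum_{l\in\Lambda}|a_l|\le d\,e^{\varepsilon N},\qquad0<d\le\frac5\varepsilon\exp\Bigl(-2\bigl(\tfrac{N\delta}\pi-1\bigr)e^{-2\pi\delta/\varepsilon}\Bigr).$$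

*Proof.*

**Step 1: choose the coefficients by projection.** In $\mathbb C^I$ let $v_l=(e^{-\varepsilon|j|}\zeta_l^{-j})_{j\in I}$. The $v_l$, $l\in\Lambda$, are distinct columns of the Fourier matrix of $\mathbb Z/2N$ multiplied by an invertible diagonal matrix, so they are linearly independent. Let $w$ be $v_0$ minus its orthogonal projection onto $\mathrm{span}\{v_l:l\in\Lambda_1\}$, and $d=\|w\|>0$. Write $w=\sum_{l\in\Lambda}a_lv_l$ with $a_0=1$. Since $w_j=e^{b_j}\hat a_j$ for $j\in I$, the first equality holds.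

**Step 2: bound the size of the coefficients.** Parseval on $\mathbb Z/2N$ and $e^{2b_j}\ge e^{-2\varepsilon N}$ give
$$2N\sum_l|a_l|^2=\sum_{j\in I}|\hat a_j|^2\le e^{2\varepsilon N}d^2 .$$
By Cauchy–Schwarz and $\#\Lambda\le2N$, $\sum|a_l|\le\sqrt{2N}\bigl(\sum|a_l|^2\bigr)^{1/2}\le d\,e^{\varepsilon N}$.

**Step 3: turn $d$ into an analytic function with many zeros.** Put $\gamma=w/d^2$. Then $\|\gamma\|=1/d$, $\langle v_0,\gamma\rangle=\|w\|^2/d^2=1$ and $\langle v_l,\gamma\rangle=0$ for $l\in\Lambda_1$. Let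
$$G(s)=\sum_{j\in I}e^{-\varepsilon|j|}\,\overline{\gamma_j}\,e^{-ijs}.$$
Since $G(\pi l/N)=\langle v_l,\gamma\rangle$, we have $G(0)=1$ and $G(\pi l/N)=0$ for $l\in\Lambda_1$. On the strip $|\mathrm{Im}\,s|<\varepsilon/2$ we have $|e^{-ijs}|\le e^{\varepsilon|j|/2}$, and $|\gamma_j|\le1/d$, so
$$|G(s)|\le\frac1d\sum_{j\in\mathbb Z}e^{-\varepsilon|j|/2}=\frac1d\Bigl(1+\frac2{e^{\varepsilon/2}-1}\Bigr)\le\frac1d\Bigl(1+\frac4\varepsilon\Bigr)\le\frac5{\varepsilon d}.$$

**Step 4: many zeros force a large bound.** The map $s\mapsto\tanh\frac{\pi s}{2\varepsilon}$ sends the strip conformally onto the unit disc and fixes $0$: with $u=\frac{\pi s}{2\varepsilon}$ we have $|\mathrm{Im}\,2u|<\frac\pi2$, so $e^{2u}$ runs over the right half-plane, and $\tanh u=\frac{e^{2u}-1}{e^{2u}+1}$. If $F$ is analytic and bounded by $C$ on the disc, with distinct zeros $z_1,\dots,z_r$, and $B$ is the finite Blaschke product with these zeros, then $F/B$ is bounded by $C$ (because $|B|\to1$ at the boundary), so $|F(0)|\le C\prod|z_i|$. Apply this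 to $G$ carried over to the disc, with the zeros $\tanh y_l$, $y_l=\frac{\pi}{2\varepsilon}\cdot\frac{\pi l}N$, $l\in\Lambda_1$. For $y>0$,
$$-\log\tanh y=\log\frac{1+e^{-2y}}{1-e^{-2y}}=2\,\mathrm{artanh}(e^{-2y})\ge2e^{-2y},$$
and $e^{-2y_l}=e^{-\pi(\pi l/N)/\varepsilon}\ge e^{-2\pi\delta/\varepsilon}$ because $\pi l/N\le2\delta$. Hence
$$0=\log|G(0)|\le\log\frac5{\varepsilon d}-2\,\#\Lambda_1\,e^{-2\pi\delta/\varepsilon}\le\log\frac5{\varepsilon d}-2\Bigl(\frac{N\delta}\pi-1\Bigr)e^{-2\pi\delta/\varepsilon}.$$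
Solving for $d$ gives the claim. $\square$

The lemma is useful when $Ne^{-2\pi\delta/\varepsilon}$ is large: the period must be exponentially long in $1/\varepsilon$, that is, $\varepsilon$ may be of order $1/\log N$. This is where the logarithm in Theorem 2 (b) comes from.

## A Gevrey density and the decay of the Cauchy integrals

The coefficients $a_l$ may have total size $d\,e^{\varepsilon N}$. At the ends of the block, at distance $M$ from its centre, we want the Cauchy integrals to beat this factor. A $C^\infty$ density with derivatives of order $q$ bounded by $\mathrm{const}^q(q!)^2$ gives decay $e^{-c\sqrt M}$. With $M=N^2$ this is $e^{-cN}$, and $\varepsilon\to0$ makes it win.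

**Lemma 7.** There are $\psi\in C^\infty(\mathbb R)$ and $c_\psi>0$, depending only on $\delta$, with $\psi\ge0$, $\mathrm{supp}\,\psi\subset[-\tau,\tau]$, $\int\psi=1$ and $|\psi^{(q)}|\le c_\psi6^q(q!)^2$ for all $q\ge0$.

*Proof.* Let $\eta(x)=e^{-1/x}$ for $x>0$ and $\eta(x)=0$ for $x\le0$, a $C^\infty$ function. Fix $x>0$. The inversion $w\mapsto1/w$ maps the disc $|w-x|\le x/2$, with diameter $[\frac x2,\frac{3x}2]$, onto the disc with diameter $[\frac2{3x},\frac2x]$, so $\mathrm{Re}(1/w)\ge\frac2{3x}$ there. Cauchy's estimate on this disc, with $y=\frac2{3x}$, gives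
$$|\eta^{(q)}(x)|\le q!\,(2/x)^qe^{-2/(3x)}=q!\,3^qy^qe^{-y}\le3^q(q!)^2,$$
since $y^q/q!\le e^y$. Let $\psi(t)=c_\psi\,\eta(\tau+t)\,\eta(\tau-t)$ with $c_\psi$ chosen so that $\int\psi=1$. By Leibniz,
$$|\psi^{(q)}|\le c_\psi\sum_i\binom qi3^i(i!)^2\,3^{q-i}((q-i)!)^2=c_\psi3^q\,q!\sum_ii!\,(q-i)!\le c_\psi3^q(q+1)(q!)^2\le c_\psi6^q(q!)^2,$$
using $i!(q-i)!\le q!$ and $q+1\le2^q$. $\square$

**Lemma 8.** For every compact $K\subset U$ there are $C_K,c_K>0$, depending only on $K$ and $\delta$, such that for all $\lambda\in K$, all $l\in\Lambda$ (for any $N$) and all integers $j\ne0$,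
$$\Bigl|\int\psi(t)\,\frac{e^{-ijt}}{\zeta_le^{it}-\lambda}\,dt\Bigr|\le C_Ke^{-c_K\sqrt{|j|}}.$$

*Proof.* Let $\rho=\min(1,\mathrm{dist}(K,A'\cup B'))>0$ and $h(t)=(\zeta_le^{it}-\lambda)^{-1}$. For $|t|\le\tau$ and $l\in\Lambda$ the point $\zeta_le^{it}$ lies in $A'$ (if $l=0$) or in $B'$ (if $l\in\Lambda_1$), so $|\zeta_le^{it}-\lambda|\ge\rho$. For complex $w$ with $|w-t|\le\rho/4$ we have $|e^{iw}-e^{it}|\le e^{\rho/4}-1\le\rho/2$, because $e^x-1\le2x$ on $[0,\frac14]$. So $|h(w)|\le2/\rho$ there, and Cauchy's estimate gives $|h^{(q)}(t)|\le\frac2\rho\,q!\,(4/\rho)^q$. Since $(i!)^2(p-i)!\le(p!)^2$, Leibniz gives on $[-\tau,\tau]$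
$$|(\psi h)^{(p)}|\le\sum_i\binom pic_\psi6^i(i!)^2\,\frac2\rho\,(p-i)!\,(4/\rho)^{p-i}\le c_\psi\frac2\rho\,(p!)^2H^p,\qquad H=6+\frac4\rho.$$
The function $\psi h$, extended by $0$, is $C^\infty$ with support in $[-\tau,\tau]$. Integrate by parts $p$ times and use $p!\le p^p$: the integral is at most $2\tau c_\psi\frac2\rho\,(p^2H/|j|)^p$, with $0^0=1$. Take $p=\lfloor\sqrt{|j|/(eH)}\rfloor$. Then $p^2H/|j|\le1/e$, so the last factor is at most $e^{-p}\le e\cdot e^{-\sqrt{|j|/(eH)}}$. $\square$

## A criterion for the failure of $(\beta)$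

**Proposition 9.** Let $\delta\in(0,\frac12]$ be fixed. Let $\varepsilon_{(k)}\in(0,1]$ with $\varepsilon_{(k)}\to0$, let $N_k\in\mathbb N$ with $N_k\to\infty$, put $M_k=N_k^2$, and suppose
$$N_k\,d_k^2\to0, \tag{3}$$
where in this proposition and its applications $d_k$ is the number $d$ of Lemma 6 for $(\varepsilon_{(k)},N_k,\delta)$. Let $b^{(k)}_j=-\varepsilon_{(k)}\,\mathrm{dist}(j,2N_k\mathbb Z)$. Let $(\omega_n)$ be a positive sequence, bounded above by $e$, such that for every $k$ there is $m_k\ge M_k$ with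
$$\omega_{m_k+j}=\exp\bigl(b^{(k)}_{j+1}-b^{(k)}_j\bigr)\qquad(-M_k\le j<M_k).$$
Then $S$ does not have property $(\beta)$.

*Proof.* The open set is $U=\mathbb C\setminus(A'\cup B')$, which depends only on $\delta$.

**Step 1: define $F_k$, the truncated Cauchy integral.** Fix $k$ and drop it from the notation where possible. With $(a_l)$ from Lemma 6, put for $\lambda\in U$, $j\in\mathbb Z$
$$f_j(\lambda)=e^{b_j}\int\psi(t)\sum_{l\in\Lambda}a_l\,\frac{(\zeta_le^{it})^{-j}}{\zeta_le^{it}-\lambda}\,dt,\qquad F_k(\lambda)=\sum_{|j|\le M}f_j(\lambda)\,e_{m+j}.$$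
All points $\zeta_le^{it}$ with $|t|\le\tau$ lie in $A'\cup B'$, and $m-M\ge0$, so $F_k:U\to\mathcal H$ is well defined and analytic.

**Step 2: compute $(S-\lambda)F_k$.** For $-M<j\le M$ we have $\omega_{m+j-1}=e^{b_j-b_{j-1}}$, so the coefficient of $e_{m+j}$ is
$$e^{b_j-b_{j-1}}f_{j-1}(\lambda)-\lambda f_j(\lambda)=e^{b_j}\int\psi(t)\sum_la_l(\zeta_le^{it})^{-j}\,\frac{\zeta_le^{it}-\lambda}{\zeta_le^{it}-\lambda}\,dt=e^{b_j}\hat a_j\hat\psi(j)=:z_j,$$
as in (2), with $|\hat\psi(j)|\le\int\psi=1$. The two ends contribute the rest: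
$$(S-\lambda)F_k(\lambda)=\sum_{-M<j\le M}z_j\,e_{m+j}-\lambda f_{-M}(\lambda)\,e_{m-M}+\omega_{m+M}f_M(\lambda)\,e_{m+M+1}.$$

**Step 3: the main term tends to $0$.** The sequence $e^{2b_j}|\hat a_j|^2$ is $2N$-periodic with sum $d^2$ over a period. The $2M+1$ integers of $[-M,M]$ are covered by at most $\frac MN+2=N+2$ periods. So the squared norm of the first sum is at most $(N_k+2)d_k^2$, which tends to $0$ by (3).

**Step 4: the boundary terms tend to $0$.** Let $K\subset U$ be compact. Use $e^{b_{\pm M}}\le1$, $|\zeta_l|=1$, Lemma 8 with $|j|=M=N^2$, and Lemma 6. For $\lambda\in K$,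
$$|f_{\pm M}(\lambda)|\le\sum_l|a_l|\;C_Ke^{-c_KN_k}\le C_K\,d_k\,e^{(\varepsilon_{(k)}-c_K)N_k}\to0,$$
because $\varepsilon_{(k)}\to0$, $N_k\to\infty$ and $d_k\to0$. Since $|\lambda|$ is bounded on $K$ and $\omega_n\le e$, we conclude that $(S-\lambda)F_k(\lambda)\to0$ uniformly on $K$.

**Step 5: $F_k$ does not tend to $0$.** The circle $\Gamma$ encloses the points $e^{it}$, $|t|\le\tau$, but none of the points $\zeta_le^{it}$ with $l\in\Lambda_1$. Since $b_0=0$, Cauchy's formula gives
$$\frac1{2\pi i}\oint_\Gamma\langle F_k(\lambda),e_{m_k}\rangle\,d\lambda=\int\psi(t)\sum_la_l\,\frac1{2\pi i}\oint_\Gamma\frac{d\lambda}{\zeta_le^{it}-\lambda}\,dt=-a_0\int\psi=-1.$$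
The left side is at most $\frac\delta3\sup_\Gamma\|F_k\|$ in absolute value. So $\sup_\Gamma\|F_k\|\ge3/\delta$ for all $k$, on the fixed compact set $\Gamma\subset U$, and $(\beta)$ fails. $\square$

## Weights tending to $1$ without $(\beta)$: proof of Theorem 1

We only have to choose parameters satisfying (3). Take $\delta=\frac12$, $\varepsilon_{(k)}=1/k$, $N_k=\lceil e^{4k}\rceil$, $M_k=N_k^2$. Here $2\pi\delta/\varepsilon_{(k)}=\pi k$, so Lemma 6 gives
$$N_kd_k^2\le(e^{4k}+1)\,25k^2\exp\Bigl(-4\bigl(\tfrac{e^{4k}}{2\pi}-1\bigr)e^{-\pi k}\Bigr)\to0,$$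
since $e^{4k}e^{-\pi k}=e^{(4-\pi)k}$ grows exponentially and so dominates $4k+2\log k$. Choose $m_1\ge M_1$ and then $m_k$ with $m_k-M_k>m_{k-1}+M_{k-1}$. Set $\omega_{m_k+j}=\exp(b^{(k)}_{j+1}-b^{(k)}_j)\in\{e^{1/k},e^{-1/k}\}$ for $-M_k\le j<M_k$, and $\omega_n=1$ for all other $n$. The blocks are disjoint and move to infinity, so $\omega_n\to1$; also $\omega_n\le e$. By Proposition 9, $S$ does not have $(\beta)$. $\blacksquare$

Since $\omega_n\to1$, this weight is almost periodic with $p_n\equiv1$. So not every unilateral weighted shift with almost periodic weight possesses Bishop's property $(\beta)$.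

## Rates of order $1/\log n$: proof of Theorem 2 (b)

By Lemma 5 we may take $p\equiv1$: if $\omega'$ works for $p\equiv1$, then $\omega_n=p_n\omega'_n$ works for $p$. The task is to fit the blocks under the prescribed rate.

**Step 1: parameters.** Choose $c\in(0,1]$ with $\varepsilon_n\log n\ge c$ for infinitely many $n$, and put $\delta=c/(8\pi)\le\frac12$. Pick such indices $n_1<n_2<\cdots$ with $n_1\geq 4$ and $n_{k+1}>4n_k$. Set
$$\varepsilon_{(k)}=\frac c{\log n_k}\le\varepsilon_{n_k},\qquad N_k=\lfloor\tfrac12\sqrt{n_k}\rfloor,\qquad M_k=N_k^2\le\frac{n_k}4,\qquad m_k=n_k-M_k.$$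
Then $\varepsilon_{(k)}\le1$, $N_k\ge1$ and $m_k\ge M_k$.

**Step 2: the weight obeys the rate.** The blocks $[m_k-M_k,m_k+M_k]=[n_k-2M_k,n_k]\subset[n_k/2,n_k]$ are pairwise disjoint, since $n_{k+1}/2>2n_k$. Define $\omega$ on the indices $m_k+j$, $-M_k\le j<M_k$, by the formula of Proposition 9, and $\omega_n=1$ elsewhere. For $n$ in the $k$-th block, $n\le n_k$ and $(\varepsilon_n)$ is nonincreasing, so $|\log\omega_n|=\varepsilon_{(k)}\le\varepsilon_{n_k}\le\varepsilon_n$. For other $n$, $\log\omega_n=0$. Also $\omega_n\le e$.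

**Step 3: condition (3).** We have $e^{-2\pi\delta/\varepsilon_{(k)}}=e^{-\frac14\log n_k}=n_k^{-1/4}$. If $n_k\ge16$ then $N_k\ge\frac12\sqrt{n_k}-1\ge\frac14\sqrt{n_k}$, and if also $\sqrt{n_k}\ge8\pi/\delta$ then $\frac{N_k\delta}\pi-1\ge\frac{\delta\sqrt{n_k}}{8\pi}$. So by Lemma 6, for all large $k$,
$$d_k\le\frac{5\log n_k}c\exp\bigl(-c'n_k^{1/4}\bigr),\qquad c'=\frac\delta{4\pi},$$
and $N_kd_k^2\to0$. By Proposition 9, $(\beta)$ fails. $\blacksquare$

## Beurling algebras with cutoffs: proof of Theorem 2 (a)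

By Lemma 5 we take $p\equiv1$, so $d_n=\log\omega_n$ from now on.

**Step 1: the rate condition implies the window condition.** Suppose $|d_n|\le\varepsilon_n$ with $(\varepsilon_n)$ nonincreasing. A sum of $j\le n$ consecutive $d$'s is at most $\sum_{i<n}\varepsilon_i$ in absolute value, so $a_n\le\sum_{i<n}\varepsilon_i$ and
$$\sum_{n\ge1}\frac{a_n}{n^2}\le\sum_{i\ge0}\varepsilon_i\sum_{n>i}\frac1{n^2}\le\frac{\pi^2}6\,\varepsilon_0+\sum_{i\ge1}\frac{\varepsilon_i}i<\infty .$$
So we assume from now on only that $\sum a_n/n^2<\infty$. In particular every $a_n$ is finite, and $e^{-a_1}\le\omega_n\le e^{a_1}$.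

**Step 2: the weight function.** This step produces the algebra that will act on our operator. Put $a_0=0$. The sequence $(a_n)$ is nondecreasing, and it is subadditive, because a window of length at most $n+n'$ splits into windows of lengths at most $n$ and at most $n'$. Hence $w(n)=e^{a_{|n|}}\ge1$ is submultiplicative on $\mathbb Z$: $a_{|n+n'|}\le a_{|n|+|n'|}\le a_{|n|}+a_{|n'|}$. The $2^k$ integers $2^k\le n<2^{k+1}$ contribute at least $2^k\cdot a_{2^k}/4^{k+1}=\frac14\,2^{-k}a_{2^k}$ to $\sum a_n/n^2$, so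
$$\sum_{k\ge0}2^{-k}a_{2^k}<\infty. \tag{4}$$
Since $a_n/n\le2^{-k}a_{2^{k+1}}$ for $2^k\le n<2^{k+1}$, (4) gives $a_n/n\to0$, that is, $w(n)^{1/|n|}\to1$ as $|n|\to\infty$.

Let $\mathcal A$ be the Beurling algebra of functions $h(z)=\sum_{n\in\mathbb Z}\hat h(n)z^n$ on $\mathbb T$ with $\|h\|=\sum|\hat h(n)|w(n)<\infty$. It is a unital commutative Banach algebra of continuous functions. Its characters are exactly the evaluations at points of $\mathbb T$: if $\varphi$ is a character and $\zeta=\varphi(z)$, then $|\zeta^n|\le\|z^n\|=w(n)$ for all $n\in\mathbb Z$, so $|\zeta|\le1$ and $|\zeta^{-1}|\le1$, and $\varphi(h)=h(\zeta)$ because trigonometric polynomials are dense. It is semisimple, since a function vanishing on $\mathbb T$ is $0$.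

What we need beyond this is that $\mathcal A$ is *regular*, i.e. contains cutoff functions. Under the convergence of $\sum_n\frac{\log w(n)}{1+n^2}$, regularity can be quoted from Y. Domar, *Harmonic analysis based on certain commutative Banach algebras*, Acta Math. 96 (1956), 1–66. For our $w$ we can construct the cutoffs directly.

**Lemma 10 (cutoffs).** If $P,Q\subset\mathbb T$ are disjoint and closed, there is $\chi\in\mathcal A$ with $\chi=1$ on $P$ and $\chi=0$ on $Q$.

*Proof.* First we build a function $h\in\mathcal A$ with $h\ge0$, mean $1$, and support in an arbitrarily small arc around $1$. For $k\ge1$ let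
$$\eta_k=e\,2^{-k},\qquad r_k=\lceil a_{2^{k+1}}\rceil+2k .$$
By (4), $\sum_kr_k\eta_k<\infty$, so for any prescribed bound in $(0,\pi)$ we can choose $k_0\ge1$ so that $\sigma:=\sum_{k\ge k_0}r_k\eta_k$ is below it. Let $X$ be the sum of independent random variables, $r_k$ of them uniformly distributed on $[-\eta_k,\eta_k]$ for each $k\ge k_0$. The sum converges absolutely and $|X|\le\sigma$. Put $c_n=\mathbb E\,e^{-inX}$. Then $c_0=1$, and for $n\ne0$
$$c_n=\prod_{k\ge k_0}\Bigl(\frac{\sin n\eta_k}{n\eta_k}\Bigr)^{r_k}.$$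
All factors have modulus at most $1$. If $2^k\le|n|<2^{k+1}$ with $k\ge k_0$, the factor with index $k$ gives $|c_n|\le(|n|\eta_k)^{-r_k}\le e^{-r_k}\le e^{-a_{|n|}-2k}$. Hence
$$\sum_{|n|\ge2^{k_0}}|c_n|w(n)\le\sum_{k\ge k_0}2\cdot2^k\,e^{-2k}<\infty,$$
and $h(z)=\sum c_nz^n$ belongs to $\mathcal A$. The measure $h(e^{it})\frac{dt}{2\pi}$ and the law of $e^{iX}$ on $\mathbb T$ have the same Fourier coefficients $c_n$, so they are equal. Therefore $h\ge0$, $\frac1{2\pi}\int_{-\pi}^{\pi} h(e^{it})\,dt=1$, and $h$ vanishes off the arc $\{e^{it}:|t|\le\sigma\}$.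

Now for the cutoff. If $P$ is empty take $\chi=0$; if $Q$ is empty take $\chi=1$. Otherwise choose $\sigma$ with $2\sigma$ less than the angular distance of $P$ and $Q$, let $P'$ be the set of points at angular distance at most $\sigma$ from $P$, and put
$$\chi(\zeta)=\frac1{2\pi}\int_{-\sigma}^{\sigma}h(e^{is})\,1_{P'}(\zeta e^{-is})\,ds .$$
If $\zeta\in P$, then $\zeta e^{-is}\in P'$ for all $|s|\le\sigma$, so $\chi(\zeta)=1$. If $\zeta\in Q$, then $\zeta e^{-is}\in P'$ would put $\zeta$ within $2\sigma$ of $P$, which is false, so $\chi(\zeta)=0$. As a convolution of a continuous and a bounded function, $\chi$ is continuous, with Fourier coefficients $\hat h(n)\,\widehat{1_{P'}}(n)$ and $|\widehat{1_{P'}}(n)|\le1$. They are absolutely summable against $w$, so $\chi$ is the sum of its Fourier series and $\chi\in\mathcal A$. $\square$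

**Lemma 11 (division).** Let $F\subset\mathbb T$ be closed, let $u\in\mathcal A$ vanish on $\mathbb T\setminus F$, and let $K\subset\mathbb C\setminus F$ be compact. Then there are $y_\lambda\in\mathcal A$ $(\lambda\in K)$ with $\sup_{\lambda\in K}\|y_\lambda\|<\infty$ and $u\,y_\lambda\,(z-\lambda)=u$.

*Proof.* If $F=\emptyset$, then $u=0$; take $y_\lambda=0$. Otherwise let $J=\{h\in\mathcal A:h|_F=0\}$, a proper closed ideal. The characters of $\mathcal A/J$ are the characters of $\mathcal A$ that kill $J$, i.e. the evaluations at points $\zeta$ where all of $J$ vanishes. Points of $F$ qualify. A point $\zeta\notin F$ does not: Lemma 10 with $P=\{\zeta\}$, $Q=F$ gives $h\in J$ with $h(\zeta)=1$. By Gelfand theory the class $[z]$ has spectrum $F$ in $\mathcal A/J$. Its resolvent $\lambda\mapsto([z]-\lambda)^{-1}$ is continuous on $\mathbb C\setminus F$, hence bounded on $K$. For each $\lambda\in K$ lift $([z]-\lambda)^{-1}$ to some $y_\lambda\in\mathcal A$ whose norm exceeds the quotient norm by at most $1$. Then $y_\lambda(z)(z-\lambda)=1$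 on $F$. The identity $u\,y_\lambda\,(z-\lambda)=u$ holds on $F$ by this, and off $F$ because both sides are $0$. $\square$

**Step 3: let $\mathcal A$ act on a bilateral shift.** To have negative powers, extend $S$. Put $\omega_n=1$ for $n<0$ and let $T$ be the bilateral shift $Te_n=\omega_ne_{n+1}$ on $\ell^2(\mathbb Z)$. It is invertible, since the weights are bounded above and below. For $n\ge1$, $T^ne_i=\omega_i\cdots\omega_{i+n-1}e_{i+n}$ and $T^{-n}e_{i+n}=(\omega_i\cdots\omega_{i+n-1})^{-1}e_i$. A window of $n$ consecutive indices meets $\{i\ge0\}$ in a (possibly empty) window of length at most $n$, so the logarithm of the product is at most $a_n$ in absolute value, and $\|T^{\pm n}\|\le e^{a_n}=w(n)$. Hence $h(T)=\sum_n\hat h(n)T^n$ converges in norm for $h\in\mathcal A$, with $\|h(T)\|\le\|h\|$, and $h\mapsto h(T)$ is a unital homomorphism with $z(T)=T$. Since $S$ is the restriction of $T$ to the closed invariant subspace spanned by the $e_n$, $n\ge0$, it suffices by Lemma 3 (iii) to prove $(\beta)$ for $T$.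

**Step 4: split by a cutoff.** Let $f_k:U\to\ell^2(\mathbb Z)$ be analytic on an open set $U$, now arbitrary, with $g_k(\lambda)=(T-\lambda)f_k(\lambda)\to0$ locally uniformly on $U$. Let $\lambda_0\in U$ and $r>0$ with $\overline D(\lambda_0,4r)\subset U$. By Lemma 10 there is $\chi\in\mathcal A$ with $\chi=1$ on $\mathbb T\cap\overline D(\lambda_0,2r)$ and $\chi=0$ on $\mathbb T\setminus D(\lambda_0,3r)$. In the situation of Lemma 11 with $K\subset U$,
$$u(T)f_k(\lambda)=(u\,y_\lambda)(T)\,(T-\lambda)f_k(\lambda)=(u\,y_\lambda)(T)\,g_k(\lambda)\to0\quad\text{uniformly on }K. \tag{5}$$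
Apply (5) twice.

* The part away from $\lambda_0$: take $u=1-\chi$, $F=\mathbb T\setminus D(\lambda_0,2r)$, $K=\overline D(\lambda_0,r)$. The function $u$ vanishes off $F$, and $K\cap F=\emptyset$. So $(1-\chi)(T)f_k\to0$ uniformly on $\overline D(\lambda_0,r)$.
* The part near $\lambda_0$: take $u=\chi$, $F=\mathbb T\cap\overline D(\lambda_0,3r)$, $K=\{|\lambda-\lambda_0|=\frac72r\}$. Again $u$ vanishes off $F$, and $K\cap F=\emptyset$. So $\chi(T)f_k\to0$ uniformly on this circle. The functions $\chi(T)f_k$ are analytic on $U$, so by the maximum principle $\chi(T)f_k\to0$ uniformly on $\overline D(\lambda_0,\frac72r)\supset\overline D(\lambda_0,r)$.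

Adding, $f_k\to0$ uniformly on $\overline D(\lambda_0,r)$. A compact subset of $U$ is covered by finitely many such discs, so $f_k\to0$ locally uniformly on $U$. Thus $T$, and hence $S$, has $(\beta)$. $\blacksquare$

Compare with Proposition 4. There the circle $\partial D$ crossed $\mathbb T$, and a polynomial lower bound was needed at the crossing points. Here the cutoff removes the spectrum near the crossing points before the maximum principle is applied.

## The logarithmic scale

It remains to prove the last statement of Theorem 2. Let $\varepsilon_n=C(\log(n+3))^{-s}$ with $C,s>0$; this is positive, nonincreasing and tends to $0$. If $s>1$, then $\sum_{n\ge1}\varepsilon_n/n<\infty$ by comparison with $\int^\infty\frac{dx}{x(\log x)^s}$, and (a) shows that every shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$ has $(\beta)$. If $0<s\le1$, then $\varepsilon_n\log n=C\log n\,(\log(n+3))^{-s}$ tends to $C$ when $s=1$ and to $\infty$ when $s<1$. So $\limsup\varepsilon_n\log n>0$, and (b) gives a shift with $|\log(\omega_n/p_n)|\le\varepsilon_n$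 for all $n$ that does not have $(\beta)$. $\blacksquare$
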